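# Dirichlet improvability of a point and of its exterior powers

## One point, $n$ Diophantine systems

**Theorem 1.** Let $n\ge 2$ and $0\le d\le n-1$, and put $A_d=\binom{n}{d+1}$, $B_d=\binom nd$. For $\mathbf x\in\mathbb R^n$ let $M_{d,\mathbf x}$ be the $A_d\times B_d$ matrix, in the standard bases, of the linear map
$$\wedge^d\mathbb R^n\to\wedge^{d+1}\mathbb R^n,\qquad \mathbf Z\mapsto \mathbf x\wedge\mathbf Z .$$
Then the following two properties of $\mathbf x$ are equivalent.

1. There is $\varepsilon\in(0,1)$ such that for all sufficiently large $N$ there is $q\in\mathbb Z$ with $1\le q\le N$ and $\langle q\mathbf x\rangle<\varepsilon N^{-1/n}$.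
2. There is $\varepsilon\in(0,1)$ such that for all sufficiently large $N$ there are $\mathbf Y\in\mathbb Z^{A_d}$ and $\mathbf Z\in\mathbb Z^{B_d}\setminus\{0\}$ with $\|\mathbf Z\|\le N$ and $\|M_{d,\mathbf x}\mathbf Z+\mathbf Y\|\le\varepsilon N^{-B_d/A_d}$.

In symbols, $\mathbf{DI}_n^d=\mathbf{DI}_n$.

Let us unpack the notation. For a real number $x$, $\langle x\rangle$ is the distance to the nearest integer, and $\langle q\mathbf x\rangle=\max_i\langle qx_i\rangle$. Throughout, $\|\cdot\|$ is the sup norm in standard coordinates; on $\wedge^k\mathbb R^D$ the standard basis consists of the vectors $e_I=e_{i_1}\wedge\dots\wedge e_{i_k}$ with $I=\{i_1<\dots<i_k\}$. A point with property 1 is called *Dirichlet improvable*, and $\mathbf{DI}_n$ is the set of such points. A real matrix $M$ with $A$ rows and $B$ columns is called *Dirichlet improvable* if there is $\varepsilon\in(0,1)$ such that for all large $N$ the system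
$$\|\mathbf Z\|\le N,\qquad \|M\mathbf Z+\mathbf Y\|\le \varepsilon N^{-B/A}\tag{1}$$
has a solution $\mathbf Y\in\mathbb Z^A$, $\mathbf Z\in\mathbb Z^B\setminus\{0\}$. With $\varepsilon=1$ the system is always solvable; this is Dirichlet's theorem. The question is whether the constant $1$ can be lowered, uniformly in $N$. Property 2 says that $M_{d,\mathbf x}$ is Dirichlet improvable; then $\mathbf x$ is called *$d$-Dirichlet improvable*, and $\mathbf{DI}_n^d$ is the set of such points. The problem of deciding whether $\mathbf{DI}_n^d=\mathbf{DI}_n$ comes from Victor Beresnevich, Lifan Guan, Antoine Marnat, Felipe Ramirez and Sanju Velani, "Dirichlet is not just Bad and Singular", arXiv:2008.04043 (2020).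

Two conventions are harmless. First, $N$ may run over integers or over reals: if (1) is solvable with $\varepsilon$ for all large integers, apply this to $\lfloor N\rfloor$; since $\lfloor N\rfloor^{-B/A}/N^{-B/A}\to1$, the system is solvable for all large real $N$ with any $\varepsilon'\in(\varepsilon,1)$. From now on $N$ is real. Second, "$<$" and "$\le$" are interchangeable, again at the cost of a slightly larger $\varepsilon$.

**Small cases.** For $d=0$ the map is $\mathbb R\to\mathbb R^n$, $z\mapsto z\mathbf x$, so $M_{0,\mathbf x}$ is the column $\mathbf x$, with $A_0=n$, $B_0=1$. Up to the sign of $z$, (1) is the system of property 1. So $\mathbf{DI}^0_n=\mathbf{DI}_n$ by definition.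

For $n=2$, $d=1$ we have $\mathbf x\wedge\mathbf Z=(x_1z_2-x_2z_1)\,e_1\wedge e_2$. Here $A_1=1$, $B_1=2$, and the system asks for $|x_1z_2-x_2z_1+y|\le\varepsilon N^{-2}$ with $\|\mathbf Z\|\le N$: one linear form in two variables in place of simultaneous approximation of two numbers.

For $n=3$, $d=1$, in the bases $e_1,e_2,e_3$ and $e_1\wedge e_2,\ e_1\wedge e_3,\ e_2\wedge e_3$,
$$M_{1,\mathbf x}=\begin{pmatrix}-x_2&x_1&0\\-x_3&0&x_1\\0&-x_3&x_2\end{pmatrix},$$
and we ask that three forms in three variables be within $\varepsilon/N$ of integers simultaneously.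

If $\mathbf x$ is rational with common denominator $q$, everything is trivial: $\langle q\mathbf x\rangle=0$, and $\mathbf Z=q\,e_I$ makes $M_{d,\mathbf x}\mathbf Z$ integral. So rational points lie in all the sets $\mathbf{DI}_n^d$.

It is known that $\mathbf{DI}_n^0=\mathbf{DI}_n^{n-1}=\mathbf{DI}_n$ (Davenport–Schmidt), and that $\mathbf{DI}_n^d=\mathbf{DI}_n^{n-1-d}\subseteq\mathbf{DI}_n$ for all $d$. These facts settle $n=2$ completely, and $n=3$ except for the $3\times3$ system just written. We shall not use them; the proof below gives them again.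

## From the systems to the exterior powers of one lattice orbit

The $n$ systems look different: sizes and exponents vary with $d$. The first task is to see them all in one object.

**Definition (lattices).** A lattice $L\subset\mathbb R^D$ is *unimodular* if it has covolume $1$, that is, $L=g\mathbb Z^D$ with $|\det g|=1$. We write $\lambda_1(L)=\min_{0\ne v\in L}\|v\|$. By Minkowski's first theorem, applied to the cube $[-1,1]^D$ of volume $2^D$, a unimodular lattice has $\lambda_1(L)\le1$.

**Definition (exterior power of a lattice).** For $\Lambda=g\mathbb Z^D$ unimodular, put $\wedge^k\Lambda=(\wedge^kg)(\wedge^k\mathbb Z^D)\subset\wedge^k\mathbb R^D$. This is the group generated by all $v_1\wedge\dots\wedge v_k$ with $v_i\in\Lambda$, so it does not depend on $g$. Since $\det\wedge^kg=(\det g)^{\binom{D-1}{k-1}}$, it is again unimodular, and $\lambda_1(\wedge^k\Lambda)\le1$.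

For example, if $\Lambda=\mathrm{diag}(\tfrac12,1,2)\mathbb Z^3$, then $\wedge^2\Lambda$ has the basis $\tfrac12e_1\wedge e_2$, $e_1\wedge e_3$, $2e_2\wedge e_3$. A warning: elements of $\wedge^k\Lambda$ need not be of the form $v_1\wedge\dots\wedge v_k$. In $\wedge^2\mathbb Z^4$ the vector $\omega=e_1\wedge e_2+e_3\wedge e_4$ has $\omega\wedge\omega=2\,e_1\wedge e_2\wedge e_3\wedge e_4\ne0$, whereas $(v_1\wedge v_2)\wedge(v_1\wedge v_2)=0$ always.

Now let $\mathbb R^{n+1}$ have basis $e_0,e_1,\dots,e_n$, with $\mathbb R^n=\mathrm{span}(e_1,\dots,e_n)$. Let $u_{\mathbf x}e_0=e_0+\mathbf x$ and $u_{\mathbf x}e_i=e_i$ for $i\ge1$; let $g_te_0=e^{-nt}e_0$ and $g_te_i=e^te_i$ for $i\ge1$. Both have determinant $1$. Put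
$$\Lambda_t=g_tu_{\mathbf x}\mathbb Z^{n+1},\qquad \rho_d(\mathbf x)=\limsup_{t\to\infty}\lambda_1(\wedge^{d+1}\Lambda_t)\in[0,1].$$

**Lemma 2.** $\mathbf x\in\mathbf{DI}_n^d$ if and only if $\rho_d(\mathbf x)<1$.

*Proof.* We split each element of $\wedge^{d+1}\mathbb Z^{n+1}$ according to whether $e_0$ occurs: it is uniquely $\mathbf Y+e_0\wedge\mathbf Z$ with $\mathbf Y\in\wedge^{d+1}\mathbb Z^n$ and $\mathbf Z\in\wedge^d\mathbb Z^n$. The map $u_{\mathbf x}$ fixes $\mathbf Y$ and $\mathbf Z$ and sends $e_0\wedge\mathbf Z$ to $e_0\wedge\mathbf Z+\mathbf x\wedge\mathbf Z$. The map $g_t$ multiplies $\wedge^{d+1}\mathbb R^n$ by $e^{(d+1)t}$ and $e_0\wedge(\wedge^d\mathbb R^n)$ by $e^{-nt+dt}$. Hence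
$$\wedge^{d+1}(g_tu_{\mathbf x})(\mathbf Y+e_0\wedge\mathbf Z)=e^{(d+1)t}(\mathbf Y+\mathbf x\wedge\mathbf Z)+e^{-(n-d)t}\,e_0\wedge\mathbf Z .$$
The two terms use disjoint sets of coordinates, so the norm of this vector is
$$\max\bigl(e^{(d+1)t}\|M_{d,\mathbf x}\mathbf Z+\mathbf Y\|,\ e^{-(n-d)t}\|\mathbf Z\|\bigr).\tag{2}$$
Write $A=A_d$, $B=B_d$; then $B/A=\binom nd/\binom n{d+1}=(d+1)/(n-d)$. For $s\in(0,1)$ put
$$\varepsilon=s^{1+B/A},\qquad N=s\,e^{(n-d)t}.\tag{3}$$
Then $N^{-B/A}=s^{-B/A}e^{-(d+1)t}$, so $\varepsilon N^{-B/A}=s\,e^{-(d+1)t}$. Therefore the quantity (2) is at most $s$ if and only if $\|\mathbf Z\|\le N$ and $\|M_{d,\mathbf x}\mathbf Z+\mathbf Y\|\le\varepsilon N^{-B/A}$.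

It remains to compare "nonzero pair" with "$\mathbf Z\neq0$". If $t>0$ and $(\mathbf Y,\mathbf Z)\ne0$ makes (2) at most $s<1$, then $\mathbf Z\neq0$, since otherwise (2) equals $e^{(d+1)t}\|\mathbf Y\|>1$. As $t\to\infty$ corresponds to $N\to\infty$ for fixed $s$, system (1) is solvable with $\varepsilon$ for all large $N$ if and only if $\lambda_1(\wedge^{d+1}\Lambda_t)\le s$ for all large $t$. The map $s\mapsto s^{1+B/A}$ is a bijection of $(0,1)$. So some $\varepsilon\in(0,1)$ works if and only if some $s\in(0,1)$ works, which means $\rho_d(\mathbf x)<1$. $\square$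

With $D=n+1$ and $k=d+1\in\{1,\dots,D-1\}$, Theorem 1 has become a comparison: along the orbit $\Lambda_t$, can $\lambda_1(\Lambda_t)$ come arbitrarily close to $1$ at large times if and only if $\lambda_1(\wedge^k\Lambda_t)$ can?

## Wedging short vectors, and the factor $k!$

Suppose $\lambda_1(\Lambda_t)\le s<1$ for all large $t$. The sensible thing to do is to wedge short vectors of $\Lambda_t$ and hope for a short vector of $\wedge^k\Lambda_t$. Here is what this gives.

**Lemma 3.** If $\Lambda\subset\mathbb R^D$ is unimodular and $1\le k\le D-1$, then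
$$\lambda_1(\wedge^k\Lambda)\le k!\,\lambda_1(\Lambda)^{(D-k)/(D-1)}.$$

*Proof.* Let $\lambda_1\le\dots\le\lambda_D$ be the successive minima of $\Lambda$ for the sup norm, attained by linearly independent $v_1,\dots,v_D\in\Lambda$. Minkowski's second theorem gives $\lambda_1\cdots\lambda_D\le1$. Since the $\lambda_i$ are nondecreasing, the geometric mean of $\lambda_2,\dots,\lambda_k$ is at most that of $\lambda_2,\dots,\lambda_D$, so
$$\lambda_2\cdots\lambda_k\le(\lambda_2\cdots\lambda_D)^{(k-1)/(D-1)}\le\lambda_1^{-(k-1)/(D-1)}$$
(both sides are $1$ if $k=1$). The coordinates of $v_1\wedge\dots\wedge v_k$ are $k\times k$ minors, each a sum of $k!$ products, so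
$$\|v_1\wedge\dots\wedge v_k\|\le k!\,\lambda_1\cdots\lambda_k\le k!\,\lambda_1^{1-(k-1)/(D-1)}=k!\,\lambda_1^{(D-k)/(D-1)}.$$
By independence this is a nonzero element of $\wedge^k\Lambda$. $\square$

The lemma shows that if $\lambda_1(\Lambda_t)\to0$ then $\lambda_1(\wedge^k\Lambda_t)\to0$. But it bounds $\lambda_1(\wedge^k\Lambda)$ away from $1$ only when $\lambda_1(\Lambda)$ is bounded away from $(k!)^{-(D-1)/(D-k)}$ from below that number. For $D=4$, $k=2$ this threshold is $2^{-3/2}\approx0.354$. When $k\ge2$ and $\lambda_1(\Lambda)=0.99$, the bound exceeds $1$ and says less than Minkowski's theorem. Theorem 1 is precisely about the region near $1$.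

Can the factor $k!$ be avoided by better bookkeeping? Not for arbitrary vectors that attain the minima. Let $D=3$, $k=2$, $s=\tfrac9{10}$, $c=1/(2s^2)\approx0.617$, and let $\Lambda$ have the basis
$$v_1=(s,s,0),\quad v_2=(s,-s,0),\quad v_3=(s,0,c).$$
The determinant is $-2s^2c=-1$. A general element is $pv_1+qv_2+mv_3=\bigl(s(m+p+q),\,s(p-q),\,mc\bigr)$. If $m$ is odd, then $m+p+q$ and $p-q$ have opposite parity, so one of them is odd and the norm is at least $s$. If $m\ne0$ is even, the norm is at least $2c=1/s^2>1$. If $m=0$ and $(p,q)\ne0$, the norm is at least $s$. Since $\|v_1\|=\|v_2\|=\|v_3\|=s$, all three successive minima equal $s=0.9$. Yet $v_1\wedge v_2=-2s^2e_1\wedge e_2$ has norm $1.62=2!\,\lambda_1\lambda_2$. A different choice is good: $v_1\wedge v_3$ has coordinates $-s^2,\ sc,\ sc$, hence norm $0.81$. So cancellation must be controlled, and it is unclear which wedge to take. We need to understand the situation in which *no* choice works.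

## Only the value $1$ matters

We do not need an inequality with good constants. Compactness lets us look only at the lattices where $\lambda_1$ is exactly $1$.

**Definition.** A lattice $L\subset\mathbb R^D$ is *critical* if it is unimodular and $\lambda_1(L)=1$; equivalently, it is unimodular and $L\cap(-1,1)^D=\{0\}$.

For example, $\mathbb Z^2$ is critical, and so is the lattice with basis $(1,0),(\theta,1)$ for every $\theta\in\mathbb R$: a nonzero second coordinate is at least $1$ in absolute value, and if it vanishes the first is an integer. The rotated lattice with basis $\tfrac1{\sqrt2}(1,1),\tfrac1{\sqrt2}(1,-1)$ is unimodular and not critical. The lattices in $\wedge^k\mathbb R^D$ are tested with the cube in the coordinates $e_I$.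

**Theorem 4.** Let $D\ge2$, $1\le k\le D-1$, and let $\Lambda\subset\mathbb R^D$ be a unimodular lattice. Then $\wedge^k\Lambda$ is critical if and only if $\Lambda$ is critical.

The proof occupies the next two sections. Let us first see that it suffices. Recall that lattices converge, $\Lambda_j\to\Lambda$, if they have bases $g_j\to g$. The function $\lambda_1$ is continuous: if $\|h\|_{\mathrm{op}}$ denotes the operator norm for the sup norm, then $\lambda_1(g_j\mathbb Z^D)\le\|g_jg^{-1}\|_{\mathrm{op}}\,\lambda_1(g\mathbb Z^D)$ and conversely with $g$, $g_j$ exchanged, and both operator norms tend to $1$. *Mahler's criterion* says that for each $\delta>0$ the set of unimodular lattices with $\lambda_1\ge\delta$ is compact.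

**Proposition 5.** Let $1\le k\le D-1$ and let $\Lambda_j$ be unimodular lattices in $\mathbb R^D$. Then $\lambda_1(\wedge^k\Lambda_j)\to1$ if and only if $\lambda_1(\Lambda_j)\to1$.

*Proof, given Theorem 4.* Suppose one of the two quantities tends to $1$. We first check that $\lambda_1(\Lambda_j)$ is bounded below for large $j$. This is clear if $\lambda_1(\Lambda_j)\to1$. If $\lambda_1(\wedge^k\Lambda_j)\to1$, then Lemma 3 gives $k!\,\lambda_1(\Lambda_j)^{(D-k)/(D-1)}\ge\frac12$ for large $j$. By Mahler's criterion, every subsequence has a further subsequence along which $\Lambda_j=g_j\mathbb Z^D$ with $g_j\to g$ and $|\det g|=1$. Put $\Lambda=g\mathbb Z^D$. Since $\wedge^kg_j\to\wedge^kg$, also $\wedge^k\Lambda_j\to\wedge^k\Lambda$. By continuity of $\lambda_1$, the limit of the given quantity shows that $\wedge^k\Lambda$ (respectively $\Lambda$) is critical. By Theorem 4, $\Lambda$ (respectively $\wedge^k\Lambda$) is critical. By continuity again, the other quantity tends to $1$ along the further subsequence. Every subsequence has such a further subsequence, so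 the other quantity tends to $1$. $\square$

*Proof of Theorem 1, given Theorem 4.* Let $D=n+1$, $k=d+1\in\{1,\dots,n\}$. All first minima here are at most $1$. So by Lemma 2, $\mathbf x\notin\mathbf{DI}_n^d$ means that there are $t_j\to\infty$ with $\lambda_1(\wedge^k\Lambda_{t_j})\to1$. By Proposition 5 this holds if and only if there are $t_j\to\infty$ with $\lambda_1(\Lambda_{t_j})\to1$. By Lemma 2 with $d=0$, this means $\mathbf x\notin\mathbf{DI}_n^0=\mathbf{DI}_n$. $\square$

Note where Lemma 3 served: it is too weak near $1$, but it keeps the lattices in a compact set, and no more is asked of it.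

## Hajós's theorem and unitriangular bases

What do critical lattices look like? If $L$ is critical, the cubes $v+[0,1)^D$, $v\in L$, are pairwise disjoint, because the difference of two points of $[0,1)^D$ lies in $(-1,1)^D$; having covolume $1$, $L$ gives a lattice tiling by unit cubes. The following classical theorem on such tilings is our one deep input.

**Hajós's theorem** (Math. Z. 47 (1942), 427–467). A critical lattice $L\subset\mathbb R^D$ contains at least one standard basis vector $e_i$.

Recall that the dual lattice of $L=g\mathbb Z^D$ is $L^*=\{w: w\cdot v\in\mathbb Z\text{ for all }v\in L\}=g^{-T}\mathbb Z^D$.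

**Lemma 6.** (a) $L\subset\mathbb R^D$ is critical if and only if $L=PU\mathbb Z^D$ with $P$ a permutation matrix and $U$ upper triangular with $1$'s on the diagonal.
(b) If $L$ is critical, so is $L^*$.

*Proof.* (a) Let $L=PU\mathbb Z^D$; it is unimodular. If $0\ne m\in\mathbb Z^D$ and $i$ is the last index with $m_i\ne0$, then the $i$-th coordinate of $Um$ is $m_i$, a nonzero integer. So $\|PUm\|=\|Um\|\ge1$, and $L$ is critical. Call this the *last-coordinate argument*.

Conversely, let $L$ be critical. We use induction on $D$; for $D=1$, $L=\mathbb Z$. By Hajós's theorem some $e_i\in L$. Permuting coordinates preserves criticality and is absorbed in $P$, so assume $e_1\in L$. The group $L\cap\mathbb Re_1$ is generated by some $e_1/q$ with $q\ge1$ an integer; $q\ge2$ would put $e_1/q$ in the open cube, so $L\cap\mathbb Re_1=\mathbb Ze_1$. Hence $e_1$ is part of a basis of $L$. Let $\pi:\mathbb R^D\to\mathbb R^{D-1}$ forget the first coordinate. Expanding the determinant of such a basis along $e_1$ shows that $\pi(L)$ is a unimodular lattice.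

We claim that $\pi(L)$ is critical. If $0\ne w\in\pi(L)\cap(-1,1)^{D-1}$, lift $w$ to $L$ and add an integer multiple of $e_1$ so that the first coordinate lies in $[0,1)$. The result is a nonzero point of $L\cap(-1,1)^D$, a contradiction.

By induction, after permuting the last $D-1$ coordinates, $\pi(L)=U'\mathbb Z^{D-1}$ with $U'$ upper unitriangular. Lift the columns of $U'$ to $\ell_2,\dots,\ell_D\in L$. For $v\in L$, an integer combination of the $\ell_j$ has the same image under $\pi$ as $v$, and the difference lies in $L\cap\mathbb Re_1=\mathbb Ze_1$. So $e_1,\ell_2,\dots,\ell_D$ is a basis of $L$, and its matrix is upper unitriangular.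

(b) Write $L=PU\mathbb Z^D$. Since $P^{-T}=P$, we have $L^*=PU^{-T}\mathbb Z^D$, which is unimodular, and $U^{-T}$ is lower unitriangular. For $0\ne m\in\mathbb Z^D$ with first nonzero index $i$, the $i$-th coordinate of $U^{-T}m$ is $m_i$. So $\|PU^{-T}m\|\ge1$. $\square$

This already gives one half of Theorem 4. Here is the pattern for $D=3$, $k=2$. Multiplying out $Ue_i\wedge Ue_j$ in the basis $e_1\wedge e_2,\ e_1\wedge e_3,\ e_2\wedge e_3$,
$$U=\begin{pmatrix}1&a&b\\0&1&c\\0&0&1\end{pmatrix}\quad\Longrightarrow\quad\wedge^2U=\begin{pmatrix}1&c&ac-b\\0&1&a\\0&0&1\end{pmatrix}.$$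

*Proof of Theorem 4, from $\Lambda$ to $\wedge^k\Lambda$.* Let $\Lambda$ be critical, $\Lambda=PU\mathbb Z^D$ as in Lemma 6. Then $\wedge^k\Lambda=(\wedge^kP)(\wedge^kU)(\wedge^k\mathbb Z^D)$. The matrix $\wedge^kP$ is a signed permutation matrix, so it preserves the sup norm. For $J=\{j_1<\dots<j_k\}$, we expand $(\wedge^kU)e_J=Ue_{j_1}\wedge\dots\wedge Ue_{j_k}$ using $Ue_j\in e_j+\mathrm{span}(e_i:i<j)$. The terms are multiples of $e_{i_1}\wedge\dots\wedge e_{i_k}$ with distinct indices $i_l\le j_l$. Let $J'=\{i_1,\dots,i_k\}$. For each $m$, the $m$ numbers $i_1,\dots,i_m$ are all at most $j_m$, so the $m$-th smallest element of $J'$ is at most $j_m$: sorted, $J'$ is componentwise $\le J$. If $J'=J$, then $\sum i_l=\sum j_l$ forces $i_l=j_l$ for all $l$, and this term has coefficient $1$. If $J'\ne J$, then $J'$ is lexicographically smaller than $J$. So $\wedge^kU$ is upper unitriangular in lexicographic order, and the last-coordinate argument shows that $\wedge^k\Lambda$ is critical. $\square$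

## A vector $e_I$ in $\wedge^k\Lambda$ splits $\Lambda$

Now suppose that $\wedge^k\Lambda$ is critical. A natural attempt is to apply Lemma 6 to $\wedge^k\Lambda$ and read off a triangular basis of $\Lambda$. The obstacle is the permutation. Lemma 6 orders the $\binom Dk$ subsets $I$ in some way, and nothing in its statement ties that order to an order of the indices $1,\dots,D$. Nor does it say that the basis vectors it produces are wedges of vectors of $\Lambda$.

We therefore use Hajós's theorem only once in $\wedge^k\mathbb R^D$: it yields a single $e_I\in\wedge^k\Lambda$. Look at the first case not settled by the known facts, $D=4$, $k=2$, say with $I=\{1,2\}$, and suppose that $\Lambda'=\Lambda\cap\mathbb R^{\{1,2\}}$ is a lattice of covolume $1$. Let $\Lambda''$ be the projection of $\Lambda$ to the coordinates $3,4$. Take $0\ne a\in\Lambda'$, $0\ne b\in\Lambda''$, and $c\in\Lambda$ above $b$. The coordinates of $a\wedge c\in\wedge^2\Lambda$ at $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$ are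
$$a_1b_3,\quad a_1b_4,\quad a_2b_3,\quad a_2b_4,$$
the one at $\{3,4\}$ is $0$, and the one at $\{1,2\}$ is some uncontrolled $r$. Two things happen. Wedging vectors from *complementary* coordinate subspaces involves no cancellation and no sums: the largest of the four products is exactly $\|a\|\|b\|$, without a factor $2$. And since $e_1\wedge e_2\in\wedge^2\Lambda$, we may reduce $r$ to $|r|\le\frac12$. Criticality then gives $\|a\|\|b\|\ge1$. As $\lambda_1(\Lambda')\le1$ and $\lambda_1(\Lambda'')\le1$ by Minkowski, both must equal $1$, and then $\Lambda$ is critical as well.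

For general $k$ the factor $a$ must come from $\wedge^{k-1}\Lambda'$, and duality brings us back to $\Lambda'$. Here is the proof.

*Proof of Theorem 4, from $\wedge^k\Lambda$ to $\Lambda$.* Let $\wedge^k\Lambda$ be critical. By Hajós's theorem $e_I\in\wedge^k\Lambda$ for some $k$-subset $I$ of $\{1,\dots,D\}$. Let $J$ be the complement of $I$, so $|J|=D-k\ge1$, and let $\mathbb R^I,\mathbb R^J$ be the coordinate subspaces.

**Step 1: the slice $\Lambda'=\Lambda\cap\mathbb R^I$ is a lattice in $\mathbb R^I$ of covolume $1$.** The purpose is to show that $e_I$, up to sign, is a wedge of vectors of $\Lambda$, which is not automatic. Write $\Lambda=g\mathbb Z^D$ and $w=(\wedge^kg)^{-1}e_I\in\wedge^k\mathbb Z^D$. Let $W=g^{-1}\mathbb R^I$, a $k$-dimensional space. Since $y\wedge e_I=0$ exactly when $y\in\mathbb R^I$, we have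
$$W=\{u\in\mathbb R^D: u\wedge w=0\}.$$
As $w$ has integer coordinates, this is a system of linear equations in $u$ with integer coefficients. So $W$ has a basis of rational vectors, and $W\cap\mathbb Z^D$ has rank $k$. The quotient $\mathbb Z^D/(W\cap\mathbb Z^D)$ is torsion-free, since $mu\in W$ with $m\ne0$ implies $u\in W$. So it is free, and a basis $b_1,\dots,b_k$ of $W\cap\mathbb Z^D$ extends to a basis $b_1,\dots,b_D$ of $\mathbb Z^D$. The $k$-fold wedges of $b_1,\dots,b_D$ form a basis of $\wedge^k\mathbb Z^D$; in particular $b=b_1\wedge\dots\wedge b_k$ is part of such a basis.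

Now $w$ is the wedge, in increasing order, of the vectors $g^{-1}e_i$, $i\in I$, which form a basis of $W$. So $w$ lies in the line $\wedge^kW=\mathbb Rb$. As $w$ is an integral vector and $b$ is part of a basis of $\wedge^k\mathbb Z^D$, we get $w=cb$ with $c\in\mathbb Z\setminus\{0\}$. Applying $\wedge^kg$,
$$gb_1\wedge\dots\wedge gb_k=c^{-1}e_I\in\wedge^k\Lambda .$$
This is a nonzero vector of norm $|c|^{-1}$ in a critical lattice, so $|c|^{-1}\ge1$ and $c=\pm1$. Finally $\Lambda'=g(\mathbb Z^D\cap W)$ has the basis $gb_1,\dots,gb_k$. The determinant of this basis in $\mathbb R^I$ is the coefficient of $e_I$ in its wedge, namely $\pm1$. So $\Lambda'$ has covolume $1$.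

**Step 2: the projection and the auxiliary lattice $E$ are unimodular.** The purpose is to have two unimodular lattices to which Minkowski's theorem applies. Let $\Lambda''\subset\mathbb R^J$ be the projection of $\Lambda$ along $\mathbb R^I$. With the coordinates of $I$ first, the basis $gb_1,\dots,gb_D$ of $\Lambda$ has matrix
$$\begin{pmatrix}G&*\\0&G''\end{pmatrix},\qquad |\det G|\,|\det G''|=1,$$
where the columns of $G$ form a basis of $\Lambda'$ and those of $G''$ generate $\Lambda''$. By Step 1, $|\det G|=1$. So $|\det G''|=1$, and $\Lambda''$ is a unimodular lattice in $\mathbb R^J$. Put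
$$E=\wedge^{k-1}\Lambda'\subset\wedge^{k-1}\mathbb R^I,$$
with $E=\mathbb Z\subset\mathbb R$ if $k=1$. It is a unimodular lattice in a space of dimension $k$, with coordinates indexed by the sets $I\setminus\{i\}$, $i\in I$.

**Step 3: $\|a\|\,\|b\|\ge1$ for all nonzero $a\in E$, $b\in\Lambda''$.** This is the multiplicative inequality from the case $D=4$. Choose $c\in\Lambda$ projecting to $b$, so $c=b+c'$ with $c'\in\mathbb R^I$. Since $a$ is an integer combination of wedges of $k-1$ vectors of $\Lambda'\subset\Lambda$, we have $a\wedge c\in\wedge^k\Lambda$. Moreover $a\wedge c'\in\wedge^k\mathbb R^I=\mathbb Re_I$, so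
$$a\wedge c=a\wedge b+r\,e_I\qquad\text{for some }r\in\mathbb R .$$
Write $a=\sum_{i\in I}a_{I\setminus\{i\}}e_{I\setminus\{i\}}$ and $b=\sum_{j\in J}b_je_j$. Then $e_{I\setminus\{i\}}\wedge e_j=\pm e_{(I\setminus\{i\})\cup\{j\}}$, and different pairs $(i,j)$ give different subsets, none equal to $I$. So the coordinates of $a\wedge b$ are, up to sign, the products $a_{I\setminus\{i\}}b_j$, and $0$ elsewhere; the coordinate at $e_I$ is $0$. Hence $\|a\wedge b\|=\|a\|\,\|b\|\ne0$. Since $e_I\in\wedge^k\Lambda$, we may subtract an integer multiple of $e_I$ from $a\wedge c$ and obtain a nonzero vector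
$$a\wedge b+r'e_I\in\wedge^k\Lambda,\qquad |r'|\le\tfrac12 .$$
Its norm is $\max(\|a\|\|b\|,|r'|)$, and it is at least $1$ by criticality. As $|r'|<1$, we get $\|a\|\|b\|\ge1$.

**Step 4: $E$ and $\Lambda''$ are critical.** Step 3 gives $\lambda_1(E)\lambda_1(\Lambda'')\ge1$. Both lattices are unimodular, so both factors are at most $1$ by Minkowski's theorem. Hence both equal $1$.

**Step 5: $\Lambda'$ is critical.** The purpose is to pass from $\wedge^{k-1}\Lambda'$ back to $\Lambda'$, and the tool is the cofactor matrix. In the bases $(e_i)_{i\in I}$ and $(e_{I\setminus\{i\}})_{i\in I}$, and numbering the elements of $I$ by $1,\dots,k$, the matrix $\wedge^{k-1}G$ has as its $(i,m)$ entry the minor of $G$ with row $i$ and column $m$ deleted. The cofactor is $(-1)^{i+m}$ times this minor, and the cofactor matrix is $(\det G)G^{-T}$. With $S=\mathrm{diag}((-1)^i)$ this reads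
$$\wedge^{k-1}G=S\,(\det G)\,G^{-T}S .$$
(For $k=1$ both sides are $1$.) Since $\det G=\pm1$ and $S\mathbb Z^k=\mathbb Z^k$, we obtain $E=S\,G^{-T}\mathbb Z^k=S(\Lambda')^*$. As $S$ only changes signs of coordinates and $E$ is critical, $(\Lambda')^*$ is critical. By Lemma 6(b), so is its dual $\Lambda'$.

**Step 6: $\Lambda$ is critical.** Let $v\in\Lambda\cap(-1,1)^D$. Its projection to $\mathbb R^J$ lies in $\Lambda''\cap(-1,1)^J=\{0\}$. So $v\in\Lambda\cap\mathbb R^I=\Lambda'$, and $v\in\Lambda'\cap(-1,1)^I=\{0\}$. Hence $\Lambda\cap(-1,1)^D=\{0\}$. $\square$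

This proves Theorem 4, and with it Proposition 5 and Theorem 1.

In the example of the third section, $D=3$ and $k=2$, the lattice had $\lambda_1=0.9$. Theorem 4 says that its $\wedge^2$ has a nonzero vector of norm less than $1$, and we found $v_1\wedge v_3$ of norm $0.81$.

## A polynomial comparison of the two minima

Theorem 4 says that $1-\lambda_1(\Lambda)$ and $1-\lambda_1(\wedge^k\Lambda)$ vanish together. Both are semialgebraic functions of a basis on a suitable compact set, and this upgrades common vanishing to a power inequality.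

**Theorem 7.** For $D\ge2$ and $1\le k\le D-1$ there are $C,p\ge1$, depending only on $D,k$, such that for every unimodular $\Lambda\subset\mathbb R^D$
$$C^{-1}\bigl(1-\lambda_1(\Lambda)\bigr)^p\le1-\lambda_1(\wedge^k\Lambda)\le C\bigl(1-\lambda_1(\Lambda)\bigr)^{1/p}.$$

We use the *Łojasiewicz inequality* (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Cor. 2.6.7): if $f,h$ are continuous semialgebraic functions on a compact semialgebraic set with $f^{-1}(0)\subseteq h^{-1}(0)$, then $|h|^p\le c|f|$ for some integer $p\ge1$ and some $c>0$. For instance, on $[0,1]$ with $f(u)=u^3$, $h(u)=u$, one may take $p=3$, $c=1$.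

*Proof.* Put $h=1-\lambda_1(\Lambda)$ and $f=1-\lambda_1(\wedge^k\Lambda)$, both in $[0,1)$, and $\eta=(2\,k!)^{-(D-1)/(D-k)}$. Since $2\,k!\ge2$ and the exponent $(D-1)/(D-k)$ is at least $1$, we have $\eta\le\frac12$.

**Step 1: very small $\lambda_1(\Lambda)$.** This case needs no geometry. If $\lambda_1(\Lambda)<\eta$, Lemma 3 gives $\lambda_1(\wedge^k\Lambda)<k!\,(2\,k!)^{-1}=\frac12$. So $f,h\in[\frac12,1)$. For any $p\ge1$ and $C\ge2$ we get $C^{-1}h^p\le\frac12\le f$ and $f\le1\le C\cdot\frac12\le C(\tfrac12)^{1/p}\le Ch^{1/p}$.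

**Step 2: a compact semialgebraic set of bases.** We parametrize the remaining lattices. There is $R=R(D,k)$ such that every unimodular $\Lambda$ with $\lambda_1(\Lambda)\ge\eta$ equals $g\mathbb Z^D$ with all $|g_{ij}|\le R$. Otherwise, for each $j$ there would be such a lattice $\Lambda_j$ with no basis matrix having all entries bounded by $j$. But by Mahler's criterion a subsequence of $(\Lambda_j)$ has convergent, hence bounded, basis matrices, a contradiction. Put
$$K=\{g\in M_D(\mathbb R):|\det g|=1,\ |g_{ij}|\le R\},$$
which is compact and semialgebraic. Regard $f$ and $h$ as functions of $g\in K$, with $\Lambda=g\mathbb Z^D$.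

**Step 3: $f$ and $h$ are continuous and semialgebraic on $K$.** The point is that finitely many integer vectors suffice. On $K$ the entries of $g^{-1}$ are uniformly bounded, being cofactors divided by $\pm1$; likewise those of $(\wedge^kg)^{-1}=\wedge^k(g^{-1})$. So there is a bound $R'$ such that $\|gv\|\le1$ implies $\|v\|\le R'$ and $\|(\wedge^kg)w\|\le1$ implies $\|w\|\le R'$, for all $g\in K$. Since the first minima are at most $1$, they are attained among integer vectors of norm at most $R'$. Thus $\lambda_1(g\mathbb Z^D)$ and $\lambda_1(\wedge^kg\,\wedge^k\mathbb Z^D)$ are, on $K$, minima of $\|gv\|$ and $\|(\wedge^kg)w\|$ over fixed finite sets of nonzero integer vectors. Each of these norms is a maximum of absolute values of polynomials in the entries of $g$.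

**Step 4: Łojasiewicz both ways.** By Theorem 4, $f$ and $h$ have the same zero set on $K$. Two applications of the inequality give $h^p\le cf$ and $f^p\le ch$ on $K$. The same integer $p\ge1$ and the same $c\ge1$ serve for both, since enlarging $p$ only decreases the left sides because $0\le f,h\le1$. The second inequality yields $f\le c^{1/p}h^{1/p}\le ch^{1/p}$. With $C=\max(c,2)$ both cases are covered. $\square$

The argument does not determine the optimal exponent $p$.

**Corollary 8 (Dirichlet constants).** For $\mathbf x\in\mathbb R^n$ with $n\ge2$, and $0\le d\le n-1$, let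
$$\sigma_d(\mathbf x)=\limsup_{N\to\infty}N^{B_d/A_d}\min\bigl\{\|M_{d,\mathbf x}\mathbf Z+\mathbf Y\|:0<\|\mathbf Z\|\le N,\ \mathbf Y\in\mathbb Z^{A_d}\bigr\}$$
be the optimal Dirichlet constant, where $N$ is real and $\mathbf Z\in\mathbb Z^{B_d}$. Then $\sigma_d(\mathbf x)\le1$ and $\sigma_d(\mathbf x)^{(n-d)/(n+1)}=\rho_d(\mathbf x)$. With $C,p$ from Theorem 7 for $D=n+1$, $k=d+1$,
$$C^{-1}(1-\rho_0(\mathbf x))^p\le1-\rho_d(\mathbf x)\le C(1-\rho_0(\mathbf x))^{1/p}\qquad(\mathbf x\in\mathbb R^n).\tag{4}$$
So the amount of improvement for one $d$ controls, polynomially and uniformly in $\mathbf x$, the amount for every other $d$. Moreover $\rho_d(\mathbf x)=0$ if and only if $\rho_0(\mathbf x)=0$; that is, $\mathbf x$ is singular if and only if $M_{d,\mathbf x}$ is singular.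

Here a matrix $M$ is *singular* if for every $\varepsilon\in(0,1)$ the system (1) is solvable for all large $N$. For $M_{d,\mathbf x}$ this means $\sigma_d(\mathbf x)=0$; the point $\mathbf x$ is singular if the column $M_{0,\mathbf x}$ is.

*Proof.* **Step 1: $\sigma_d\le1$.** This is Dirichlet's theorem, and it can be read off from the orbit. For $t>0$ and $N=e^{(n-d)t}$, the bound $\lambda_1(\wedge^{d+1}\Lambda_t)\le1$ gives a nonzero pair with (2) at most $1$. Here $\mathbf Z\ne0$ because otherwise (2) exceeds $1$. So $0<\|\mathbf Z\|\le N$ and $\|M_{d,\mathbf x}\mathbf Z+\mathbf Y\|\le e^{-(d+1)t}=N^{-B_d/A_d}$.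

**Step 2: the identity.** We compare two families of conditions. Put $\theta=1+B_d/A_d=(n+1)/(n-d)$. The proof of Lemma 2 shows, for $s\in(0,1)$, that (1) is solvable with $\varepsilon=s^\theta$ for all large $N$ if and only if $\lambda_1(\wedge^{d+1}\Lambda_t)\le s$ for all large $t$. The first condition follows from $\sigma_d<s^\theta$ and implies $\sigma_d\le s^\theta$. The second follows from $\rho_d<s$ and implies $\rho_d\le s$. So $\rho_d<s$ implies $\sigma_d\le s^\theta$, and $\sigma_d<s^\theta$ implies $\rho_d\le s$, for all $s\in(0,1)$. If $\rho_d<1$, letting $s$ decrease to $\rho_d$ gives $\sigma_d\le\rho_d^\theta$; if $\rho_d=1$, this is Step 1. If $\sigma_d<1$, letting $s^\theta$ decrease to $\sigma_d$ gives $\rho_d\le\sigma_d^{1/\theta}$; if $\sigma_d=1$, this is $\rho_d\le1$. Hence $\sigma_d=\rho_d^\theta$.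

**Step 3: the inequalities (4).** Apply Theorem 7 to $\Lambda_t$ and take $\liminf_{t\to\infty}$. We have $1-\rho_d=\liminf(1-\lambda_1(\wedge^{d+1}\Lambda_t))$ and $1-\rho_0=\liminf(1-\lambda_1(\Lambda_t))$. The functions $u\mapsto C^{-1}u^p$ and $u\mapsto Cu^{1/p}$ are continuous and increasing on $[0,1]$, so they commute with $\liminf$.

**Step 4: the value $0$.** If $\rho_0=0$, then $\lambda_1(\Lambda_t)\to0$, and Lemma 3 gives $\rho_d=0$. If $\rho_0>0$, there are $t_j\to\infty$ with $\lambda_1(\Lambda_{t_j})\ge\rho_0/2$. By Mahler's criterion these $\Lambda_{t_j}$ lie in a compact set of lattices. On it the positive continuous function $\Lambda\mapsto\lambda_1(\wedge^{d+1}\Lambda)$ is bounded below by a positive constant, so $\rho_d>0$. By Step 2, $\rho_d=0$ is equivalent to $\sigma_d=0$. $\square$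

Nothing in Proposition 5 refers to the particular orbit $\Lambda_t$, and the last statement records what this gives.

**Corollary 9 (weighted systems of linear forms, arbitrary sets of times).** Let $r,s\ge1$, $D=r+s$, $M\in M_{r\times s}(\mathbb R)$, and let $\alpha_i,\beta_j>0$ with $\sum_i\alpha_i=\sum_j\beta_j=1$. Let $a_t=\mathrm{diag}(e^{\alpha_1t},\dots,e^{\alpha_rt},e^{-\beta_1t},\dots,e^{-\beta_st})$ and $u_M=\begin{pmatrix}I_r&M\\0&I_s\end{pmatrix}$, and let $T\subseteq\mathbb R_{>0}$ be unbounded. For $1\le k\le D-1$ call $M$ *$k$-improvable along $T$* if for some $\varepsilon<1$ and all large $t\in T$ there is a nonzero $\omega\in\wedge^k\mathbb Z^D$ with $\|\wedge^k(a_tu_M)\,\omega\|\le\varepsilon$. This property does not depend on $k\in\{1,\dots,D-1\}$.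

*Proof.* The lattices $L_t=a_tu_M\mathbb Z^D$ are unimodular, because $\det a_t=\det u_M=1$. Being $k$-improvable along $T$ means $\limsup_{t\to\infty,\,t\in T}\lambda_1(\wedge^kL_t)<1$. So it fails exactly when there are $t_j\in T$, $t_j\to\infty$, with $\lambda_1(\wedge^kL_{t_j})\to1$. By Proposition 5 this is equivalent to $\lambda_1(L_{t_j})\to1$ along the same sequence, a condition without $k$. $\square$

Theorem 1 is the case $s=1$, $\alpha_i=1/n$, $\beta_1=1$, $T=\mathbb R_{>0}$. Here $a_{nt}$ has entries $e^t$ ($n$ times) and $e^{-nt}$, so it is $g_t$ with $e_0$ moved to the last place, and $u_M$ with $M=\mathbf x$ as a column is $u_{\mathbf x}$ in the same order. By Lemma 2, $(d+1)$-improvability along $T$ is $d$-Dirichlet improvability.
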